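\title{The diametral local diameter two property implies the diametral diameter two property}

\begin{abstract}
A real Banach space has the diametral local diameter two property if every slice of the unit ball contains, for each of its norm-one points $x$, points at distance almost $2$ from $x$. It has the diametral diameter two property if the same holds for every relatively weakly open subset of the unit ball. We prove that the two properties are equivalent. The result is local: if every point of the unit sphere in a norm neighborhood of $x$ is a $\Delta$-point, then $x$ is a super $\Delta$-point. An example in a renorming of $L_1[0,1]\times L_1[0,1]$ shows that the neighborhood cannot be replaced by the single point $x$. We also give equivalent forms of the property, in terms of arbitrary points of the ball and in terms of lower bounds for $\|I-T\|$ with $T$ compact.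
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, $X$ is a real Banach space with closed unit ball $B=B_X$, unit sphere $S_X$ and dual $X^*$. A \emph{slice} of $B$ is a set
\[
S(B,f,\alpha)=\{y\in B:\ f(y)>1-\alpha\},\qquad f\in S_{X^*},\ \alpha>0 .
\]
Thus the slices are exactly the sets $\{y\in B: f(y)>c\}$ with $f\in S_{X^*}$ and $c<1$. A subset of $B$ is \emph{relatively weakly open} if it is the intersection of $B$ with a weakly open subset of $X$. Every slice is a nonempty relatively weakly open set.

Two points of $B$ are at distance at most $2$. The following definitions single out those points of the sphere from which this extreme distance is almost reached inside every slice, or inside every weak neighborhood.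

\begin{definition}\label{def:points}
A point $x\in S_X$ is a \emph{$\Delta$-point} if for every slice $S$ of $B$ with $x\in S$ and every $\varepsilon>0$ there is $y\in S$ with $\|x-y\|>2-\varepsilon$. It is a \emph{super $\Delta$-point} if for every relatively weakly open set $W\subseteq B$ with $x\in W$ and every $\varepsilon>0$ there is $y\in W$ with $\|x-y\|>2-\varepsilon$.

The space $X$ has the \emph{diametral local diameter two property} (DLD2P) if every point of $S_X$ is a $\Delta$-point, and the \emph{diametral diameter two property} (DD2P) if every point of $S_X$ is a super $\Delta$-point.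
\end{definition}

Since slices are relatively weakly open, a super $\Delta$-point is a $\Delta$-point, and the DD2P implies the DLD2P. The question that we answer, taken from \cite{RZ}, is whether the converse holds: \emph{does every real Banach space with the DLD2P have the DD2P?} The answer is yes. For $X=\{0\}$ both properties hold vacuously, so we assume $X\neq\{0\}$ from now on.

\begin{theorem}\label{thm:main}
Let $x\in S_X$ and $\rho>0$ be such that every $z\in S_X$ with $\|z-x\|<\rho$ is a $\Delta$-point. Then $x$ is a super $\Delta$-point. In particular, the DLD2P implies the DD2P, so the two properties are equivalent.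
\end{theorem}

In other words, the implication ``$\Delta$-point $\Rightarrow$ super $\Delta$-point'' holds at every point that is interior, for the norm topology of $S_X$, to the set of $\Delta$-points. It fails for a single point (Proposition~\ref{prop:example}).

Definition~\ref{def:points} is restricted to the sphere because a point $x\in B$ has distance at most $1+\|x\|$ from every point of $B$. Our second theorem shows that the property extends to all points of the ball with this bound in place of $2$, and that it can be read off from norms of operators. Operators are bounded and linear, and $I$ is the identity of $X$.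

\begin{theorem}\label{thm:equiv}
For a real Banach space $X\neq\{0\}$ the following are equivalent.
\begin{itemize}
\item[(a)] $X$ has the DLD2P.
\item[(b)] $X$ has the DD2P.
\item[(c)] For every relatively weakly open set $W\subseteq B$ and every $x\in W$, we have $\sup_{y\in W}\|x-y\|=1+\|x\|$.
\item[(d)] $\|I-T\|\ge 1+\lambda$ for every compact operator $T:X\to X$ having an eigenvalue $\lambda\ge0$.
\item[(e)] $\|I-P\|\ge2$ for every rank-one projection $P:X\to X$.
\end{itemize}
\end{theorem}

The equivalence of (a) and (e) is due to Ivakhno and Kadets; we include a proof for completeness. The bound in (d) is an equality whenever $\lambda=\|T\|$, because $\|I-T\|\le1+\|T\|$. A nonzero finite-rank projection is a compact operator with eigenvalue $1$, so (e)$\Rightarrow$(d) shows that $\|I-P\|\ge2$ for all nonzero finite-rank projections as soon as this holds for those of rank one.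

Section~\ref{sec:hull} explains what separates the two kinds of points, and Section~\ref{sec:example} gives the example. Section~\ref{sec:far} contains the main idea and proves Theorem~\ref{thm:main} for a weak neighborhood defined by one functional. Sections~\ref{sec:proof} and~\ref{sec:equiv} prove the two theorems.

\section{Convex hull versus weak closure}\label{sec:hull}

We use two forms of the Hahn--Banach theorem. For every $w\in X$ there is $h\in S_{X^*}$ with $h(w)=\|w\|$. If $C\subseteq X$ is nonempty, closed and convex and $x\notin C$, then there is $f\in S_{X^*}$ with $f(x)>\sup_C f$. We also use the standard basis of the weak topology: if $W\subseteq B$ is relatively weakly open and $x\in W$, then there are $n\ge1$, $f_1,\dots,f_n\in B_{X^*}$ and $\eta>0$ with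
\begin{equation}\label{eq:basic}
\{y\in B:\ |f_j(y-x)|<\eta\ \text{ for } j=1,\dots,n\}\subseteq W ,
\end{equation}
and the set on the left is itself relatively weakly open.

For $x\in S_X$ and $\varepsilon>0$ let
\[
D_\varepsilon(x)=\{y\in B:\ \|x-y\|>2-\varepsilon\}
\]
be the set of points that are far from $x$; it contains $-x$. By definition, $x$ is a super $\Delta$-point if and only if $x$ lies in the weak closure of $D_\varepsilon(x)$ for every $\varepsilon>0$. Slices see only the convex hull.

\begin{lemma}\label{lem:hull}
A point $x\in S_X$ is a $\Delta$-point if and only if $x$ lies in the closed convex hull of $D_\varepsilon(x)$ for every $\varepsilon>0$.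
\end{lemma}

\begin{proof}
Fix $\varepsilon>0$ and let $C$ be the closed convex hull of $D_\varepsilon(x)$. If a slice $\{y\in B:f(y)>c\}$ contains $x$ and misses $D_\varepsilon(x)$, then the closed half-space $\{f\le c\}$ contains $C$ but not $x$. Conversely, if $x\notin C$, take $f\in S_{X^*}$ with $f(x)>c:=\sup_Cf$. Then $c<1$, and the slice $\{y\in B:f(y)>c\}$ contains $x$ and misses $D_\varepsilon(x)$.
\end{proof}

\begin{example}\label{ex:first}
(i) In a Hilbert space no point $x$ of the sphere is a $\Delta$-point: if $y\in B$ and $\langle x,y\rangle>1-\alpha$, then $\|x-y\|^2\le2-2\langle x,y\rangle<2\alpha$.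

(ii) In $c_0$ every nonempty relatively weakly open set $W\subseteq B$ has diameter $2$: it contains a finitely supported $w$, and $w\pm e_m\in W$ for large $m$ because $e_m\to0$ weakly. Yet $e_1$ is not a $\Delta$-point, since $\|e_1-y\|\le1$ for $y\in B$ with $y_1>0$. So the diametral properties ask for more than diameter $2$: every norm-one point of the set must nearly realize the diameter.

(iii) The space $L_1[0,1]$ has the DLD2P. Let $\|x\|_1=1$ and $M\in\mathbb N$. As $t\mapsto\int_0^t|x|$ is continuous, $[0,1]$ splits into intervals $A_1,\dots,A_M$ with $\int_{A_i}|x|=1/M$. The functions $x_i=Mx\mathbf 1_{A_i}$ have norm $1$ and average $x$. The average $y$ of any $k$ distinct $x_i$ equals $\frac Mk x\mathbf 1_A$ with $\int_A|x|=\frac kM$, so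
\[
\|x-y\|_1=\Big(\frac Mk-1\Big)\frac kM+\Big(1-\frac kM\Big)=2-\frac{2k}M .
\]
The case $k=1$ and Lemma~\ref{lem:hull} show that $x$ is a $\Delta$-point.
\end{example}

The weak closure of a set is in general much smaller than its closed convex hull; a two-point set is weakly closed. One would therefore guess that the DLD2P is strictly weaker than the DD2P. On the other hand, Lemma~\ref{lem:hull} suggests a way to find far points in a weak neighborhood $W$ of a $\Delta$-point $x$: averages of far points come close to $x$, so look for an average that has already entered $W$ but is still far from $x$ in norm. In $L_1[0,1]$, averages of $k\ll M$ of the $x_i$ do stay far from $x$. In general $D_\varepsilon(x)$ is not convex, and averaging may destroy the distance at once. The next section shows that at a single point this obstruction is real.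

\section{A $\Delta$-point that is not a super $\Delta$-point}\label{sec:example}

On $X=L_1[0,1]\times L_1[0,1]$ consider
\[
\|(a,b)\|=\max\Big\{\|a\|_1+\Big|\int b\Big|,\ \Big|\int a\Big|+\|b\|_1\Big\}.
\]
This is a maximum of two seminorms, and $\max\{\|a\|_1,\|b\|_1\}\le\|(a,b)\|\le\|a\|_1+\|b\|_1$. So it is a norm equivalent to the usual one, and $X$ is a Banach space.

\begin{proposition}\label{prop:example}
The point $x=(\frac12\mathbf 1,\frac12\mathbf 1)\in S_X$ is a $\Delta$-point and is not a super $\Delta$-point.
\end{proposition}

\begin{proof}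
Both seminorms equal $1$ at $x$, so $x\in S_X$. For $N\in\mathbb N$ and $i\le N$ let $u_i=N\mathbf 1_{[(i-1)/N,\,i/N]}$. The $2N$ vectors $(u_i,0)$ and $(0,u_i)$ have norm $1$, and their average is $x$ because $\sum_iu_i=N\mathbf 1$ almost everywhere. The first seminorm gives
\[
\|x-(u_i,0)\|\ge\|\tfrac12\mathbf 1-u_i\|_1+\tfrac12=\frac{N-\frac12}{N}+\frac12\Big(1-\frac1N\Big)+\frac12=2-\frac1N ,
\]
and exchanging the two coordinates gives the same bound for $(0,u_i)$. By Lemma~\ref{lem:hull}, $x$ is a $\Delta$-point.

Now let $0<\delta<\frac12$ and $W=\{(a,b)\in B_X:\ \int a>\frac12-\delta,\ \int b>\frac12-\delta\}$. This set is relatively weakly open and contains $x$. Let $(a,b)\in W$. Since $\|a\|_1+|\int b|\le1$, we have $\|a\|_1\le1-\int b<\frac12+\delta$, and in the same way $\|b\|_1<\frac12+\delta$. Hence $\int a$ and $\int b$ lie in $(\frac12-\delta,\frac12+\delta)$. Each of the two seminorms of $x-(a,b)$ is therefore less than $\frac12+(\frac12+\delta)+\delta$, so $\|x-(a,b)\|<1+2\delta$. As $1+2\delta<2$, the point $x$ is not a super $\Delta$-point.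
\end{proof}

The far points of $x$ found above come in two families, and each family is far from $x$ in only one seminorm. Mixing them loses the distance: the midpoint of $(u_i,0)$ and $(0,u_j)$ differs from $x$ by $\frac12(\mathbf 1-u_i,\mathbf 1-u_j)$, whose coordinates have integral $0$ and $L_1$-norm at most $1$, so the midpoint is within distance $1$ of $x$.

\begin{remark}\label{rem:nearby}
In accordance with Theorem~\ref{thm:main}, $x$ is a norm limit of points of $S_X$ that are not $\Delta$-points. For $0<t\le\frac12$ let $x_t=(\frac12\mathbf 1-\mathbf 1_{[0,t]},\frac12\mathbf 1)$. Then $\|x-x_t\|=t$, and the two seminorms of $x_t$ are $1$ and $1-t$. The functional $(a,b)\mapsto\int b$ has norm $1$, so $S=\{(a,b)\in B_X:\int b>\frac14\}$ is a slice containing $x_t$. For $(a,b)\in S$ with $\beta=\int b$, the first seminorm of $x_t-(a,b)$ is at most $\frac12+(1-\beta)+|\frac12-\beta|\le\frac32$, and the second is at most $(1-t)+1$.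
\end{remark}

\section{Keeping averages far away}\label{sec:far}

We must choose far points $y_1,y_2,\dots$ of $x$ that are far \emph{together}, in the sense that one norm-one functional is almost $1$ at $x$ and almost $-1$ at all of them. The $\Delta$-property at $x$ produces each $y_i$ with no regard to the others. The idea is to apply the $\Delta$-property not at $x$ but at the normalization of $x-\lambda(y_1+\dots+y_k)$ with $\lambda$ small. This point remembers the earlier choices, and it is close to $x$ in norm, so it is still a $\Delta$-point and still lies in the slices we care about. The following lemma contains the three estimates that this requires.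

\begin{lemma}\label{lem:norms}
\begin{itemize}
\item[(i)] If $u,y\in B$, $\tau>0$ and $\|u-y\|>2-\tau$, then $\|au-by\|\ge(1-\tau)(a+b)$ for all $a,b\ge0$.
\item[(ii)] If $x,y\in B$, $0<\delta\le1$, $\gamma\ge0$ and $\|x-\delta y\|\ge1+\delta-\gamma$, then $\|x-y\|\ge2-\gamma/\delta$.
\item[(iii)] If $x\in S_X$, $z\in X$ and $\|z-x\|\le\delta<1$, then $z\ne0$ and $\big\|z/\|z\|-x\big\|\le2\delta$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Take $h\in S_{X^*}$ with $h(u)-h(y)=\|u-y\|>2-\tau$. Since $h(u)\le1$ and $-h(y)\le1$, both $h(u)$ and $-h(y)$ exceed $1-\tau$. Hence $\|au-by\|\ge ah(u)-bh(y)\ge(1-\tau)(a+b)$.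

(ii) From $x-\delta y=\delta(x-y)+(1-\delta)x$ we get $1+\delta-\gamma\le\delta\|x-y\|+1-\delta$.

(iii) We have $\big|\|z\|-1\big|\le\delta$, so $z\neq0$ and $\big\|z/\|z\|-z\big\|=\big|1-\|z\|\big|\le\delta$.
\end{proof}

Part (i) says that subtracting a multiple of a far point increases the norm almost additively. Part (ii) is the converse; it divides the error by $\delta$, so the error must be much smaller than the perturbation.

\subsection*{The case of one functional}
Let $x$ and $\rho$ be as in Theorem~\ref{thm:main}, and let $f\in S_{X^*}$, $\eta>0$, $\varepsilon>0$. We find $y\in B$ with $|f(y-x)|<\eta$ and $\|x-y\|>2-\varepsilon$. The neighborhood in question is the intersection of the two slices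
\[
S^+=\{y\in B:f(y)>f(x)-\eta\},\qquad S^-=\{y\in B:-f(y)>-f(x)-\eta\}.
\]
Fix $\delta\in(0,\frac12]$ with $2\delta<\min\{\rho,\eta\}$, and then $\tau>0$ with $4\tau/\delta<\varepsilon$.

Since $x$ is a $\Delta$-point, there is $y_1\in S^+$ with $\|x-y_1\|>2-\tau$. Put $z_1=x-\delta y_1$. By Lemma~\ref{lem:norms}(i), $\|z_1\|\ge(1-\tau)(1+\delta)\ge1+\delta-2\tau$. By (iii), $x_1=z_1/\|z_1\|$ satisfies $\|x_1-x\|\le2\delta$. So $x_1$ is a $\Delta$-point, because $2\delta<\rho$, and $x_1\in S^-$, because $2\delta<\eta$. Hence there is $y_2\in S^-$ with $\|x_1-y_2\|>2-\tau$. Part (i) with $u=x_1$, $a=\|z_1\|$, $b=\delta$, together with $\|z_1\|+\delta\le1+2\delta\le2$, gives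
\[
\|x-\delta y_1-\delta y_2\|\ge\|z_1\|+\delta-2\tau\ge1+2\delta-4\tau .
\]
Now the whole segment from $y_1$ to $y_2$ is far from $x$. Indeed, if $y=ty_1+(1-t)y_2$ with $0\le t\le1$, then $y_1+y_2=y+y'$ with $y'=(1-t)y_1+ty_2\in B$, so $\|x-\delta y\|\ge1+\delta-4\tau$, and (ii) gives $\|x-y\|\ge2-4\tau/\delta>2-\varepsilon$. Finally, the segment meets $S^+\cap S^-$. This is clear if $y_1\in S^-$ or $y_2\in S^+$. Otherwise $f(y_1-x)\ge\eta$ and $f(y_2-x)\le-\eta$, and $f(y-x)=0$ at some point of the segment.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}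

With $n$ functionals $f_1,\dots,f_n$ a new difficulty appears. A slice bounds one linear combination of the $f_j$ from one side, while the point we seek must make all $n$ numbers $f_j(y-x)$ small. Two points no longer suffice. We take $N$ points, record for each the error vector $v_i=(f_j(y_i-x))_{j}\in\mathbb R^n$, and choose the next slice according to the accumulated error $s_k=v_1+\dots+v_k$: the one inequality available is spent on making $v_{k+1}$ have almost no positive component in the direction of $s_k$. Then the cross terms in $|s_N|^2$ are almost nonpositive, and the average error is small. Here $|\cdot|$ and $\langle\cdot,\cdot\rangle$ are the Euclidean norm and inner product.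

\begin{lemma}\label{lem:steer}
Let $R,\beta\ge0$ and let $v_1,\dots,v_N\in\mathbb R^n$ have partial sums $s_0=0$, $s_k=v_1+\dots+v_k$. If $|v_{k+1}|\le R$ and $\langle s_k,v_{k+1}\rangle\le\beta|s_k|$ for $0\le k<N$, then $|s_N/N|^2\le\beta R+R^2/N$.
\end{lemma}

\begin{proof}
Since $|s_k|\le Rk$, we have $|s_{k+1}|^2=|s_k|^2+2\langle s_k,v_{k+1}\rangle+|v_{k+1}|^2\le|s_k|^2+2\beta Rk+R^2$. Summing over $k=0,\dots,N-1$ gives $|s_N|^2\le\beta RN(N-1)+R^2N$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $W\subseteq B$ be relatively weakly open with $x\in W$, and let $\varepsilon>0$. Take $n$, $f_1,\dots,f_n\in B_{X^*}$ and $\eta>0$ as in \eqref{eq:basic}, and define $\Phi:X\to\mathbb R^n$ by $\Phi(w)=(f_j(w))_{j=1}^n$. Then $|\Phi(w)|\le\sqrt n\,\|w\|$, and it suffices to find $y\in B$ with $|\Phi(y-x)|<\eta$ and $\|x-y\|>2-\varepsilon$.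

\emph{Parameters.} Choose, in this order,
\begin{itemize}
\item $\delta\in(0,1)$ with $2\delta<\rho$ and $6\delta n<\eta^2/2$;
\item $N\in\mathbb N$ with $4n/N<\eta^2/2$, and put $\lambda=\delta/N$;
\item $\tau>0$ with $2N\tau/\delta<\varepsilon$.
\end{itemize}
The number $\delta$ is the total size of the perturbation of $x$, and $\lambda$ is the share of each of the $N$ points. The accuracy $\tau$ comes last because the $N$ losses of order $\tau$ must be small compared with $\delta$.

\emph{Construction.} We choose $y_1,\dots,y_N\in B$ one at a time and write, for $0\le k\le N$,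
\[
z_k=x-\lambda\sum_{i\le k}y_i,\qquad v_i=\Phi(y_i-x),\qquad s_k=\sum_{i\le k}v_i .
\]
Suppose that $y_1,\dots,y_k$ have been chosen, $0\le k<N$. Since $\|z_k-x\|\le k\lambda\le\delta$, Lemma~\ref{lem:norms}(iii) shows that $x_k=z_k/\|z_k\|$ is defined and $\|x_k-x\|\le2\delta<\rho$. So $x_k$ is a $\Delta$-point.

Let $F\in X^*$ be given by $F(w)=-\langle s_k,\Phi(w)\rangle$; by the Cauchy--Schwarz inequality, $\|F\|\le\sqrt n\,|s_k|$. Choose $f\in S_{X^*}$ with $F=\|F\|f$ (any $f\in S_{X^*}$ if $F=0$). The set $\{y\in B:f(y)>f(x_k)-\delta\}$ is a slice, since $f(x_k)-\delta<1$, and it contains $x_k$. Hence there is $y_{k+1}\in B$ with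
\begin{equation}\label{eq:choice}
f(y_{k+1})>f(x_k)-\delta\ge f(x)-3\delta\qquad\text{and}\qquad\|x_k-y_{k+1}\|>2-\tau .
\end{equation}
This completes the construction. Put $y=\frac1N\sum_{i\le N}y_i\in B$.

\emph{The average is far from $x$.} We have $z_{k+1}=\|z_k\|x_k-\lambda y_{k+1}$ and $\|z_k\|+\lambda\le1+(k+1)\lambda\le1+\delta<2$. The second part of \eqref{eq:choice} and Lemma~\ref{lem:norms}(i) give
\[
\|z_{k+1}\|\ge(1-\tau)(\|z_k\|+\lambda)\ge\|z_k\|+\lambda-2\tau .
\]
Since $\|z_0\|=1$ and $N\lambda=\delta$, we obtain $\|z_N\|\ge1+\delta-2N\tau$. As $z_N=x-\delta y$, Lemma~\ref{lem:norms}(ii) yields $\|x-y\|\ge2-2N\tau/\delta>2-\varepsilon$.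

\emph{The average lies in $W$.} We have $|v_{k+1}|\le2\sqrt n$. With $F$ and $f$ as in step $k$, the first part of \eqref{eq:choice} gives
\[
\langle s_k,v_{k+1}\rangle=-F(y_{k+1}-x)=\|F\|\big(f(x)-f(y_{k+1})\big)\le3\delta\|F\|\le3\delta\sqrt n\,|s_k| .
\]
Lemma~\ref{lem:steer} with $R=2\sqrt n$ and $\beta=3\delta\sqrt n$ shows that
\[
|\Phi(y-x)|^2=|s_N/N|^2\le6\delta n+4n/N<\eta^2 .
\]
Hence $|f_j(y-x)|<\eta$ for all $j$, and $y\in W$ by \eqref{eq:basic}.

So $x$ is a super $\Delta$-point. If $X$ has the DLD2P, the hypothesis holds at every $x\in S_X$ with any $\rho>0$, and $X$ has the DD2P. The converse implication was noted in Section~\ref{sec:intro}.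
\end{proof}

The hypothesis on the neighborhood of $x$ enters at one place: it makes the perturbed points $x_k$ $\Delta$-points. Their closeness to $x$ is used a second time in \eqref{eq:choice}, to replace $f(x_k)$ by $f(x)$. Combined with Example~\ref{ex:first}(iii), the theorem shows that $L_1[0,1]$ has the DD2P.

\section{Interior points of the ball and operators}\label{sec:equiv}

Recall that an operator $T:X\to X$ is \emph{compact} if $K=\overline{T(B)}$ is norm compact; operators of finite rank are compact. A \emph{projection} is an operator $P$ with $P^2=P$. If $\varphi\in X^*$ and $x\in X$ satisfy $\varphi(x)=1$, then $z\mapsto\varphi(z)x$ is a rank-one projection.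

The link between compact operators and weak neighborhoods is that a compact operator is weak-to-norm continuous on $B$. Indeed, $T$ is weak-to-weak continuous, since $g\circ T\in X^*$ for $g\in X^*$. Moreover, the identity map from $K$ with the norm topology to $K$ with the weak topology is a continuous bijection from a compact space onto a Hausdorff space, hence a homeomorphism.

\begin{proof}[Proof of Theorem~\ref{thm:equiv}]
We prove (a)$\Rightarrow$(b)$\Rightarrow$(d)$\Rightarrow$(e)$\Rightarrow$(a) and (b)$\Leftrightarrow$(c). The implication (a)$\Rightarrow$(b) is Theorem~\ref{thm:main}. For (c)$\Rightarrow$(b), apply (c) to points $x\in W\cap S_X$. For (d)$\Rightarrow$(e), note that a rank-one projection is compact and has eigenvalue $1$.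

\emph{(b)$\Rightarrow$(c).} The inequality $\le$ is the triangle inequality. Let $x\in W$, take $f_1,\dots,f_n$ and $\eta$ as in \eqref{eq:basic}, and let $\varepsilon>0$. Write $x=\|x\|u$ with $u\in S_X$ (any $u\in S_X$ if $x=0$). We transport the DD2P from $u$ to $x$ by the homothety that fixes $-u$ and sends $u$ to $x$, namely
\[
H(w)=x+t(w-u)=-\frac{1-\|x\|}2\,u+\frac{1+\|x\|}2\,w,\qquad t=\frac{1+\|x\|}2\le1 .
\]
The second formula shows that $H(B)\subseteq B$. By (b) there is $y'\in B$ with $|f_j(y'-u)|<\eta$ for all $j$ and $\|u-y'\|>2-\varepsilon$. Put $y=H(y')$. Then $y-x=t(y'-u)$, so $|f_j(y-x)|<\eta$ for all $j$, which gives $y\in W$, and $\|x-y\|>t(2-\varepsilon)=(1+\|x\|)(1-\varepsilon/2)$. Let $\varepsilon\to0$.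

\emph{(b)$\Rightarrow$(d).} Let $Tx=\lambda x$ with $x\in S_X$ and $\lambda\ge0$, and let $\varepsilon>0$. The set $W=\{y\in B:\|Ty-\lambda x\|<\varepsilon\}$ contains $x$, and it is relatively weakly open because $T$ is weak-to-norm continuous on $B$. By (b) there is $y\in W$ with $\|x-y\|>2-\varepsilon$. Lemma~\ref{lem:norms}(i) with $a=\lambda$ and $b=1$ gives
\[
\|I-T\|\ge\|y-Ty\|\ge\|\lambda x-y\|-\varepsilon\ge(1-\varepsilon)(1+\lambda)-\varepsilon .
\]
Let $\varepsilon\to0$.

\emph{(e)$\Rightarrow$(a).} Let $x\in S_X$ lie in the slice $S(B,f,\alpha)$, and let $\varepsilon>0$. The first projection to try is $z\mapsto\frac{f(z)}{f(x)}x$. It is not defined if $f(x)=0$, and otherwise it produces a point $z$ far from $rx$ with $r=f(z)/f(x)$, where nothing forces $r$ to be close to $1$. We therefore replace $f$ by a functional that almost attains its norm at $x$. Take $g\in S_{X^*}$ with $g(x)=1$, and for $t>1$ put $f_t=f+tg$, so that $f_t(x)=f(x)+t>0$ and $\|f_t\|\le1+t$. Fix $t>1$ with $\frac{1-f(x)}{f(x)+t}<\frac\varepsilon3$, and then $\tau\in(0,\frac\varepsilon3)$ with $f(x)-\tau(f(x)+t)>1-\alpha$.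

Apply (e) to the rank-one projection $Pz=\frac{f_t(z)}{f_t(x)}x$. There is $z\in B$ with $\|z-rx\|>2-\tau$, where $r=f_t(z)/f_t(x)$, and replacing $z$ by $-z$ if necessary we may assume $r\ge0$. Then $1+r\ge\|z-rx\|>2-\tau$, so $r>1-\tau$, that is, $f(z)+tg(z)>(1-\tau)(f(x)+t)$. Since $g(z)\le1$,
\[
f(z)>(1-\tau)(f(x)+t)-t=f(x)-\tau(f(x)+t)>1-\alpha ,
\]
so $z\in S(B,f,\alpha)$. On the other side,
\[
r\le\frac{1+t}{f(x)+t}=1+\frac{1-f(x)}{f(x)+t}<1+\frac\varepsilon3 .
\]
Thus $|r-1|<\varepsilon/3$, and $\|z-x\|\ge\|z-rx\|-|r-1|>2-\tau-\frac\varepsilon3>2-\varepsilon$. So $x$ is a $\Delta$-point.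
\end{proof}

\begin{remark}
Compactness cannot be omitted in (d): the operator $T=I$ has eigenvalue $1$ and $\|I-T\|=0$. The condition $\lambda\ge0$ marks the case with content. For an eigenvalue $\lambda<0$ of any operator $T$ on any space, evaluating at a unit eigenvector already gives $\|I-T\|\ge1+|\lambda|$.
\end{remark}

\begin{thebibliography}{1}
\bibitem{RZ} Abraham Rueda Zoca, \emph{Weak operator Daugavet property and weakly open sets in tensor product spaces}, arXiv:2407.21585 (2024).
\end{thebibliography}
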